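# Under $\Diamond$, the Nikodym property does not imply the strong Nikodym property

## 1. The theorem, and what its words mean

**Theorem 1 ($\Diamond$).** There are a countable set $D$, a subalgebra $\mathcal A\subseteq\mathcal P(D)$ with the Nikodym property, an increasing cover $\mathcal A=\bigcup_n A_n$ and, for every $n$, a sequence $\langle\mu^n_k:k\in\omega\rangle$ of measures on $\mathcal A$ such that $\|\mu^n_k\|\to\infty$ as $k\to\infty$ and, for each $a\in A_n$, $\mu^n_k(a)=0$ for all but finitely many $k$. Hence $\mathcal A$ has the Nikodym property but not the strong Nikodym property.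

Here are the terms.

**Definition (measure, norm).** A *measure* on a Boolean algebra $\mathcal A$ is a bounded, finitely additive, real-valued (signed) function $\mu:\mathcal A\to\mathbb R$. Its norm is its total variation, $\|\mu\|=\sup\{|\mu(a)|+|\mu(b)|: a,b\in\mathcal A,\ a\wedge b=0\}$.

**Definition (Nikodym property).** $\mathcal A$ has the *Nikodym property* if every pointwise bounded sequence of measures is uniformly bounded: whenever $\sup_n|\mu_n(a)|<\infty$ for every $a\in\mathcal A$, then $\sup_n\|\mu_n\|<\infty$.

**Definition (strong Nikodym property).** $\mathcal A$ has the *strong Nikodym property* if for every increasing sequence $\langle A_n:n\in\omega\rangle$ of subsets of $\mathcal A$ with $\mathcal A=\bigcup_nA_n$ there is $n_0$ such that: if $\langle\mu_k\rangle$ are measures on $\mathcal A$ with $\sup_k|\mu_k(a)|<\infty$ for every $a\in A_{n_0}$, then $\sup_k\|\mu_k\|<\infty$.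

Taking $A_n=\mathcal A$ for all $n$ shows that the strong property implies the Nikodym property. Valdivia proved that every $\sigma$-complete Boolean algebra has the strong property. Whether the Nikodym property implies the strong one is a question of Valdivia; we take it in the form in which it appears in Damian Sobota and Lyubomyr Zdomskyy, "Minimally generated Boolean algebras and the Nikodym property", arXiv:2105.12467 (2021). Theorem 1 says that, assuming $\Diamond$, the answer is no.

**Definition ($\Diamond$).** There is a sequence $\langle S_\alpha:\alpha<\omega_1\rangle$ with $S_\alpha\subseteq\alpha$ such that for every $X\subseteq\omega_1$ the set $\{\alpha<\omega_1: X\cap\alpha=S_\alpha\}$ is stationary in $\omega_1$, that is, meets every closed unbounded (club) subset of $\omega_1$.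

So a single list of countable sets guesses initial segments of every subset of $\omega_1$, at a point of any prescribed club. We shall code sequences of measures as subsets of $\omega_1$.

## 2. Small algebras, and covers that cannot work

A finite algebra has the strong Nikodym property: an increasing cover of a finite set has $A_{n_0}=\mathcal A$ for some $n_0$, and pointwise boundedness on finitely many elements bounds the norms.

The finite-cofinite algebra on $\omega$ fails even the Nikodym property. Put $\nu_n=n(\delta_n-\delta_{n+1})$. A finite set contains neither $n$ nor $n+1$ for large $n$, a cofinite set contains both, so $\nu_n(a)=0$ eventually for each $a$; but $\|\nu_n\|=2n$. The same happens in every countably infinite algebra $\mathcal A$. Its Stone space is an infinite compact metrizable space, so it has a non-isolated point $x=\lim_i x_i$ with $x_i\neq x$, and the measures $i(\delta_{x_i}-\delta_x)$ have norm $2i$ and are eventually zero at each element of $\mathcal A$. Our $\mathcal A$ must therefore be uncountable.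

Which covers can witness the failure of the strong property in an algebra that has the Nikodym property? Uniform boundedness on one of the $A_n$ always suffices, and subalgebras are useless.

**Proposition 2 (ZFC).** Let $\mathcal A$ have the Nikodym property and $\mathcal A=\bigcup_nA_n$ with $A_n$ increasing. Then there is $n_0\ge1$ with $\|\rho\|\le n_0\sup_{a\in A_{n_0}}|\rho(a)|$ for every measure $\rho$. So uniform boundedness on $A_{n_0}$ implies norm boundedness. If all $A_n$ are subalgebras, then $A_{n_0}=\mathcal A$.

*Proof.* Suppose no $n_0$ works. For each $n\ge1$ there is $\rho$ with $\|\rho\|>n\sup_{A_n}|\rho|$; the supremum is then finite. If it is positive, scale it to be $1$; if it is $0$, then $\rho\ne0$ and we scale $\rho$ to have norm above $n$. Either way we get $\rho_n$ with $|\rho_n|\le1$ on $A_n$ and $\|\rho_n\|>n$. For $a\in A_m$ we have $|\rho_n(a)|\le1$ for all $n\ge m$. So $(\rho_n)$ is pointwise bounded and norm-unbounded, a contradiction.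

Now let all $A_n$ be subalgebras, and suppose $A_{n_0}$ is a proper one. By Stone duality two distinct ultrafilters $x,y$ of $\mathcal A$ have the same trace on $A_{n_0}$. Then $\delta_x-\delta_y$ is nonzero but vanishes on $A_{n_0}$, contradicting the inequality. $\square$

So in our example the sets $A_n$ are not all subalgebras, and only *pointwise* boundedness on $A_n$ can fail to suffice. The plan is as follows. We fix measures $\mu_q$, $q\in\omega$, split $\omega$ into infinite blocks $Q_0,Q_1,\dots$, and let $A_n$ consist of those $a$ for which, for each $m\ge n$, $\mu_q(a)=0$ for almost all $q\in Q_m$. If all of $\mathcal A$ were like this for one fixed block, that block would violate the Nikodym property. So every block must be spoiled by some element of $\mathcal A$, while every element of $\mathcal A$ spoils only finitely many blocks.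

## 3. Measures on the Stone space

For a Boolean algebra $B$ let $\mathrm{St}(B)$ be its space of ultrafilters and $\hat b=\{x:b\in x\}$. By a standard theorem a measure $\mu$ on $B$ is the same thing as a signed Radon measure on $\mathrm{St}(B)$ with $\mu(\hat b)=\mu(b)$; then $\|\mu\|=|\mu|(\mathrm{St}(B))$, and we write $|\mu|(b)$ for $|\mu|(\hat b)$. We use two consequences of regularity. Let $x\in\mathrm{St}(B)$.

$$\inf_{U\in x}|\mu|(\hat U\setminus\{x\})=0. \tag{1}$$

Indeed $|\mu|(\{x\})$ is the infimum of $|\mu|(O)$ over open $O\ni x$, and the sets $\hat U$, $U\in x$, form a base at $x$.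

$$\text{If } U\in x,\ R\ge0,\ |\mu|(\hat U\setminus\{x\})>2R,\ \text{ there is } a\le U,\ a\notin x,\ \text{with } |\mu(a)|>R. \tag{2}$$

To see this, take a Hahn decomposition. One of its two sets meets $\hat U\setminus\{x\}$ in a set of $|\mu|$-measure $>R$; choose a compact $T$ inside this intersection with $|\mu|(T)>R$. Choose an open $O$ with $T\subseteq O\subseteq\hat U\setminus\{x\}$ and $|\mu|(O\setminus T)<|\mu|(T)-R$, and, by compactness, a clopen $\hat a$ with $T\subseteq\hat a\subseteq O$. As $\mu$ has constant sign on $T$, $|\mu(a)|\ge|\mu|(T)-|\mu|(\hat a\setminus T)>R$.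

## 4. The countable set $D$ and the measures $\mu_q$

For $s\in2^{<\omega}$ let $[s]=\{y\in2^\omega:s\subset y\}$. Partition $\omega=\bigsqcup_nQ_n$ into infinite sets. Choose recursively integers $\ell_0<\ell_1<\cdots$ and finite sets $F_q^+,F_q^-\subset2^\omega$, all pairwise disjoint, with $F_q=F_q^+\cup F_q^-$, such that

1. for each $t\in2^{\ell_q}$: $|F_q^+\cap[t]|=|F_q^-\cap[t]|=1$;
2. distinct points of $F_0\cup\dots\cup F_q$ have distinct restrictions to $\ell_{q+1}$.

This is possible: once $F_0,\dots,F_q$ are known, take $\ell_{q+1}>\ell_q$ large enough to separate their finitely many points, and then pick two new points in each cylinder of length $\ell_{q+1}$. For instance $\ell_0=0$, $F_0^+=\{000\cdots\}$, $F_0^-=\{111\cdots\}$, $\ell_1=1$, and $F_1$ has one plus point and one minus point in each of $[0],[1]$.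

Let $D=\bigcup_qF_q$, a countable dense subset of $2^\omega$. For $b\subseteq D$ put
$$\mu_q(b)=|b\cap F_q^+|-|b\cap F_q^-|.$$
Let $B_0=\{C\cap D:C\subseteq2^\omega\text{ clopen}\}$; as $D$ is dense, this is a countable algebra isomorphic to $\mathrm{Clop}(2^\omega)$. From now on, when we speak of subsets of $D$, $[s]$ means $[s]\cap D$. Three facts carry all the computations.

* (F1) If $C\in B_0$ is a union of cylinders of length $\ell_q$, then $\mu_{q'}(C)=0$ for all $q'\ge q$.
* (F2) If $\ell_q\ge|s|$, then $|F_q^+\cap[s]|=|F_q^-\cap[s]|=2^{\ell_q-|s|}$.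
* (F3) Let $s\in2^{<\omega}$, $Q\subset\omega$ finite, $r:Q\to\mathbb Z$, with $\ell_q\ge|s|$ and $|r(q)|\le2^{\ell_q-|s|}$ for all $q\in Q$. Then there is $C\in B_0$, $C\subseteq[s]$, with $\mu_q(C)=r(q)$ for $q\in Q$ and $\mu_q(C)=0$ for $q\notin Q$.

*Proof.* For (F1): $C$ is also a union of cylinders of length $\ell_{q'}$, and each of them contains one point of $F_{q'}^+$ and one of $F_{q'}^-$. For (F2): $[s]$ is the union of $2^{\ell_q-|s|}$ cylinders of length $\ell_q$. For (F3): if $Q=\emptyset$, take $C=\emptyset$. Otherwise let $M=\max Q$. By (F2) we can choose $P_q\subseteq F_q^{\operatorname{sgn}r(q)}\cap[s]$ with $|P_q|=|r(q)|$ (so $P_q=\emptyset$ if $r(q)=0$). Let $C=\bigcup_{q\in Q}\bigcup_{p\in P_q}[p|\ell_{M+1}]$. As $\ell_{M+1}>|s|$, we have $C\subseteq[s]$. By condition 2 each of these cylinders contains exactly one point of $F_0\cup\dots\cup F_M$, namely $p$. So $C\cap F_q=P_q$ for $q\in Q$ and $C\cap F_q=\emptyset$ for $q\le M$, $q\notin Q$; this gives the values for $q\le M$. For $q>M$ use (F1). $\square$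

Finally, $\|\mu_q\|=|F_q|=2^{\ell_q+1}$ on any algebra between $B_0$ and $\mathcal P(D)$: some $C\in B_0$ contains $F_q^+$ and misses $F_q^-$, so $|\mu_q(C)|+|\mu_q(D\setminus C)|=|F_q|$, and $\|\mu_q\|\le|F_q|$ is clear.

## 5. Good sets and admissible algebras

Let
$$\mathcal E=\{b\subseteq D:\ \text{for every }n,\ \mu_q(b)=0\text{ for all but finitely many }q\in Q_n\}.$$
These are the sets that spoil no block. By (F1), $B_0\subseteq\mathcal E$. On the other hand $\bigcup_{q\in Q_0}F_q^+$ spoils $Q_0$ and no other block. The family $\mathcal E$ is closed under disjoint unions and under $e\setminus e'$ for $e'\subseteq e$, because the $\mu_q$ are additive. It is not closed under intersections. For $q\in Q_0$ with $q\ge1$ pick $p_q\in F_q^+$ and distinct $p_q',p_q''\in F_q^-$. The sets $\{p_q,p'_q:1\le q\in Q_0\}$ and $\{p_q,p_q'':1\le q\in Q_0\}$ lie in $\mathcal E$, while on their intersection $\mu_q=1$ for all these $q$.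

**Definition (admissible).** A countable algebra $B$ with $B_0\subseteq B\subseteq\mathcal P(D)$ is *admissible* if

* (A1) every nonempty $b\in B$ contains a nonempty element of $B_0$;
* (A2) for every $b\in B$, for all but finitely many $n$: $\mu_q(b)=0$ for all but finitely many $q\in Q_n$;
* (A3) for every $a\in B$, every nonnegative measure $\rho$ on $B$ and every $\eta>0$ there is $e\in B\cap\mathcal E$, $e\subseteq a$, with $\rho(a\setminus e)<\eta$.

The example to keep in mind is $B_0$: (A1) is trivial, (A2) is (F1), and in (A3) take $e=a$. The union of a countable increasing chain of admissible algebras is admissible; for (A3) restrict $\rho$ to a member of the chain that contains $a$.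

(A2) says that each element spoils only finitely many blocks. (A3) says that good sets exhaust every element, up to small measure, for any measure. Here are two consequences for an admissible $B$ and $x\in\mathrm{St}(B)$.

$$\text{If } U\in x, \text{ there is } e\in x\cap\mathcal E \text{ with } e\subseteq U. \tag{3}$$

Apply (A3) with $\rho=\delta_x$, $a=U$, $\eta=1/2$: then $U\setminus e\notin x$, so $e\in x$.

$$\text{If } G\subset D \text{ is finite, there is } U\in x \text{ such that } b\cap G=\emptyset \text{ for all } b\in B \text{ with } b\subseteq U,\ b\notin x. \tag{4}$$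

Let $p\in G$. Either some $U_p\in x$ omits $p$, or $p$ lies in all members of $x$. In the second case $x\subseteq\{a\in B:p\in a\}$, and as both are ultrafilters they are equal; so $b\notin x$ gives $p\notin b$, and we put $U_p=D$. Let $U=\bigcap_{p\in G}U_p$.

## 6. Adding a single set, and how (A3) is lost

We shall build $\mathcal A$ as the union of a chain of length $\omega_1$ of admissible algebras. At a given step we hold an admissible $B$ and a pointwise bounded, norm-unbounded sequence $(\nu_j)$ on $B$, and we want to enlarge $B$ so that $(\nu_j)$ cannot stay pointwise bounded. The natural attempt adds one set: find an ultrafilter $x$ near which the $\nu_j$ are large, pick small disjoint $f_i\in B$ converging to $x$ and indices $j_i$ with $|\nu_{j_i}(f_i)|$ huge, and add $d=\bigcup_if_i$.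

If the $f_i$ can be chosen with $\mu_q(f_i)=0$ for all $q\in\bigcup_{n\le i}Q_n$, then $d$ spoils no new block. Such a situation occurs for $B=B_0$ and $\nu_n=\mu_{q_n}$ with distinct $q_n\in Q_n$: inside any cylinder, (F3) gives sets with one value $\mu_{q_n}$ large, $n>i$, and all other $\mu_q$ equal to zero.

But now take $B=B_0$ and let $(\nu_j)$ enumerate $(\mu_q)_{q\in Q_0}$. It is pointwise bounded, by (F1), and norm-unbounded. A set in $B_0$ on which $\mu_q$ vanishes for all $q\in Q_0$ is null for every $\nu_j$. So a set that destroys this sequence must spoil $Q_0$. This alone is allowed by (A2). Fix $y\in2^\omega$ and let $U_l=[y|l]$; these sets generate an ultrafilter of $B_0$. Choose $q(1)<q(2)<\cdots$ in $Q_0$ with $2^{\ell_{q(i)}-i-1}\ge i$ and $\ell_{q(i)}\ge i+1$, and by (F3) sets $f_i\in B_0$, $f_i\subseteq U_i\setminus U_{i+1}$, with $\mu_{q(i)}(f_i)=i$ and $\mu_q(f_i)=0$ for $q\ne q(i)$. Put $d=\bigcup_{i\ge1}f_i$. Then $\mu_{q(i)}(d)=i$, the sequence is destroyed, and all $\mu_q(d)$ with $q\notin Q_0$ are zero.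

*What fails is (A3).* The algebra $B_0[d]$ generated by $B_0\cup\{d\}$ consists of sets $e$ such that, for all large $l$, $e\setminus U_l\in B_0$ and $e\cap U_l\in\{\emptyset,U_l,U_l\cap d,U_l\setminus d\}$: this family contains $B_0$ and $d$ and is closed under complements and intersections. All $U_l\cap d$ are nonempty, and each $e$ either contains or misses $U_l\cap d$ for large $l$. So $x_d=\{e\in B_0[d]: U_l\cap d\subseteq e\text{ for some }l\}$ is an ultrafilter. If $e\in x_d$ and $e\subseteq d$, then for large $l$ we have $e\cap U_l=d\cap U_l$, so $d\setminus e=(d\setminus U_l)\setminus(e\setminus U_l)\in B_0$, and by (F1) $\mu_q(e)=\mu_q(d)$ for almost all $q$. Thus $\mu_{q(i)}(e)=i$ for almost all $i$, and $e\notin\mathcal E$. Hence every $e\in\mathcal E$ below $d$ has $\delta_{x_d}(d\setminus e)=1$, against (A3).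

The next step of the construction needs (A3): when the next sequence is large only near $x_d$, we must again find good sets on which it is large, because an infinite union of sets $f_i$, each spoiling its own blocks, could spoil infinitely many blocks and violate (A2).

We therefore do not add one new point to the Stone space, but (roughly) a Cantor set of new points: we add sets $b_w$, one for each clopen $w\subseteq2^\omega$, with $w\mapsto b_w$ preserving the set operations, and arrange that on the spoiled blocks $\mu_q(b_w)$ is built from multiples of $\theta(w)$ for a finitely additive $\theta$. Then $b_w$ should be good when $\theta(w)=0$. For (A3) at $b_w$ we want to delete a small clopen $u'\subseteq w$ with $\theta(u')=\theta(w)$, where "small" refers to an arbitrary finite measure $\rho_\infty$ on the Cantor set. A bounded $\theta$ will not do: with $\rho_\infty=|\theta|$, the equation $\theta(u')=\theta(w)$ forces $\rho_\infty(u')\ge|\theta(w)|$. So $\theta$ has to be unbounded, and inside every clopen set.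

## 7. An unbounded integer-valued additive function on the Cantor set

Let $g:\omega\to\mathbb Z$ take each value infinitely often. Define $\theta$ on $2^{<\omega}$ by $\theta(\emptyset)=0$; by $\theta(t^\frown0^m{}^\frown1)=g(m)$ for $t$ empty or ending in $1$; and by $\theta(s^\frown0)=\theta(s)-\theta(s^\frown1)$. Every sequence ending in $1$ has a unique form $t^\frown0^m{}^\frown1$ with such $t$, so this is a correct recursion on length. For example $\theta(1)=g(0)$, $\theta(0)=-g(0)$, $\theta(01)=g(1)$, $\theta(00)=-g(0)-g(1)$. Since $\theta(s)=\theta(s0)+\theta(s1)$, setting $\theta([s])=\theta(s)$ extends $\theta$ to a finitely additive $\theta:\mathrm{Clop}(2^\omega)\to\mathbb Z$ with $\theta(2^\omega)=0$. Moreover: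

* ($\theta$) For every nonempty clopen $u$ and every $r\in\mathbb Z$ there are infinitely many pairwise disjoint clopen $u'\subseteq u$ with $\theta(u')=r$.

Indeed pick $[t]\subseteq u$ with $t$ ending in $1$. The sets $[t0^m1]$, $m\in\omega$, are pairwise disjoint subsets of $u$ with $\theta([t0^m1])=g(m)$, and $g(m)=r$ infinitely often.

Fix disjoint clopen $w_0,w_1$ with $\theta(w_0)=\theta(w_1)=1$, and $i_0$ such that both are unions of cylinders of length $i_0$. Why two sets are needed will be seen in Section 9.

## 8. The extension lemma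

**Lemma 3.** Let $B$ be admissible and $(\nu_j)$ a pointwise bounded sequence of measures on $B$ with $\sup_j\|\nu_j\|=\infty$. Then there are $x\in\mathrm{St}(B)$, a decreasing sequence $(U_l)$ in $B$ forming a base of the filter $x$, an admissible $B'\supseteq B$, and disjoint $d_0,d_1\in B'$ with $d_\varepsilon\subseteq U_0$, such that, with $f_i^\varepsilon=d_\varepsilon\cap(U_i\setminus U_{i+1})$:

* (a) $f_i^\varepsilon\in B$;
* (b) $\sup_j\big|\sum_i\nu_j(f_i^\varepsilon)\big|=\infty$ for both $\varepsilon=0,1$;
* (c) for each $e\in B'$, $e\setminus U_l\in B$ for all large $l$.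

**Step 1: find the point $x$ at which to split.** There is $x\in\mathrm{St}(B)$ with $\sup_j|\nu_j|(U)=\infty$ for all $U\in x$; otherwise finitely many sets $\hat U$ with $\sup_j|\nu_j|(U)<\infty$ would cover $\mathrm{St}(B)$, by compactness, and $\sup_j\|\nu_j\|$ would be finite. The mass is not only at $x$ itself: $\sup_j|\nu_j|(\hat U\setminus\{x\})=\infty$ for all $U\in x$. Otherwise, for some $U\in x$, $|\nu_j(\{x\})|\le|\nu_j(U)|+|\nu_j|(\hat U\setminus\{x\})$ would be bounded in $j$ (here pointwise boundedness at $U$ is used), and so would $|\nu_j|(U)$.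

**Step 2: large values on good sets near $x$.** We claim that for each $U\in x$
$$\sup\{|\nu_j(b)|:\ j\in\omega,\ b\in B\cap\mathcal E,\ b\subseteq U,\ b\notin x\}=\infty. \tag{5}$$
Given $R\ge 0$, pick $j$ with $|\nu_j|(\hat U\setminus\{x\})>2R+2$. By (2) pick $a\subseteq U$, $a\notin x$, with $|\nu_j(a)|>R+1$. By (A3) with $\rho=|\nu_j|$ and $\eta=1$ pick $e\in B\cap\mathcal E$, $e\subseteq a$, with $|\nu_j|(a\setminus e)<1$. Then $|\nu_j(e)|>R$, and $e\notin x$.

**Step 3: decide whether blocks must be spoiled.** For $U\in x$ and $N\in\omega$ let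
$$S(U,N)=\sup\Big\{|\nu_j(b)|:\ j\in\omega,\ b\in B\cap\mathcal E,\ b\subseteq U,\ b\notin x,\ \mu_q(b)=0\ \text{ for all } q\in\bigcup_{n\le N}Q_n\Big\}.$$
*Case I:* $S(U,N)=\infty$ for all $U,N$. Put $N^*=-1$ and $U^*=D$. *Case II:* there are $U^*\in x$ and $N^*\in\omega$ with $K:=S(U^*,N^*)<\infty$. Fix them.

In Case I large values are found on sets that leave any prescribed finite number of blocks exactly null. The second example of Section 6, $(\mu_q)_{q\in Q_0}$, is in Case II with $N^*=0$, $K=0$. In Case II we shall spoil the blocks $Q_0,\dots,Q_{N^*}$, in a pattern governed by $\theta$. The finiteness of $K$ is what makes this possible: a set whose $\mu_q$-values are opposite to those of $b$, for $q\in\bigcup_{n\le N^*}Q_n$, must have $\nu_j$-value opposite to that of $b$, up to an error $K$.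

**Step 4: the recursion producing the pieces $c_{s,i}$.** Enumerate $x=\{a_0,a_1,\dots\}$. By (3) let $U_0\in x\cap\mathcal E$, $U_0\subseteq U^*$. Given $U_i\in x\cap\mathcal E$ we choose $j_i\in\omega$ and pairwise disjoint $c_{s,i}\in B\cap\mathcal E$, for $s\in2^i$, with $c_{s,i}\subseteq U_i$ and $c_{s,i}\notin x$. Set
$$f_i^\varepsilon=\bigcup\{c_{s,i}: s\in2^i,\ [s]\subseteq w_\varepsilon\}\ \text{ for } i\ge i_0,\qquad f_i^\varepsilon=\emptyset\ \text{ for } i<i_0,$$
$$R_i=i+1+\sum_{l<i}\Big(\sup_j|\nu_j(f_l^0)|+\sup_j|\nu_j(f_l^1)|\Big).$$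
(In Step 5 these $f_i^\varepsilon$ turn out to be the sets in the Lemma.) $R_i$ is finite, because the $\nu_j$ are pointwise bounded on $B$ and $f_l^\varepsilon\in B$. We require:

* ($\alpha$) if $w$ is a union of cylinders of length $\le i$ and $\theta(w)=0$, then $\mu_q\big(\bigcup\{c_{s,i}:s\in2^i,[s]\subseteq w\}\big)=0$ for all $q\in\bigcup_{n\le i}Q_n$;
* ($\beta$) $\mu_q(c_{s,i})=0$ whenever $q\in Q_n$ with $N^*<n\le i$;
* ($\gamma$) for $i\ge i_0$: $|\nu_{j_i}(f_i^\varepsilon)|\ge R_i$, for $\varepsilon\equiv i\pmod2$ in Case I, and for both $\varepsilon$ in Case II.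

*For $i<i_0$* let all $c_{s,i}=\emptyset$ and $j_i=0$.

*Case I, $i\ge i_0$.* Since $S(U_i,i)=\infty$, there are $j_i$ and $b\in B\cap\mathcal E$ with $b\subseteq U_i$, $b\notin x$, $\mu_q(b)=0$ for all $q\in\bigcup_{n\le i}Q_n$, and $|\nu_{j_i}(b)|\ge R_i$. Let $\varepsilon\equiv i\pmod2$. As $i\ge i_0$ and $w_\varepsilon\ne\emptyset$, there is $s\in2^i$ with $[s]\subseteq w_\varepsilon$; put $c_{s,i}=b$ for one such $s$, and $c_{s',i}=\emptyset$ for all other $s'$. Then $f_i^\varepsilon=b$, and ($\alpha$), ($\beta$), ($\gamma$) hold.

*Case II, $i\ge i_0$.* First we reserve room for the pieces. Let $\Theta=\max(\{1\}\cup\{|\theta([s])|:s\in2^i\})$, an integer. By (A1), $U_i$ contains a cylinder. Cut it into at least $2^i+1$ cylinders of a common length $m$. They are pairwise disjoint, so at most one of them is in $x$. Hence there are pairwise distinct $t_s\in2^m$ ($s\in2^i$) with $[t_s]\subseteq U_i$ and $[t_s]\notin x$.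

Next we choose the set $b$ to be imitated, very close to $x$, so that its $\mu_q$-values are small compared with the capacity of the $[t_s]$. For each $l$ exactly one cylinder of length $l$ is in $x$; let $y\in2^\omega$ be the point with $[y|l]\in x$ for all $l$. Let $G=\bigcup\{F_q:\ell_q<m+\Theta\}$, a finite set. By (4) there is $W\in x$ with $W\subseteq U_i\cap[y|(m+\Theta)]$ such that every $b\in B\setminus x$ with $b\subseteq W$ is disjoint from $G$. Since $[y|m]\in x$, it differs from all $[t_s]$; so $W$ is disjoint from all $[t_s]$. By (5) choose $j_i$ and $b\in B\cap\mathcal E$, $b\subseteq W$, $b\notin x$, with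
$$|\nu_{j_i}(b)|\ge R_i+K.$$
Let $r(q)=\mu_q(b)$. If $\ell_q<m+\Theta$, then $b\cap F_q=\emptyset$ and $r(q)=0$. If $\ell_q\ge m+\Theta$, then by (F2), as $b\subseteq[y|(m+\Theta)]$, we have $|r(q)|\le2^{\ell_q-m-\Theta}$; since $\Theta\le2^\Theta$, this gives
$$\Theta\,|r(q)|\le2^{\ell_q-m}. \tag{6}$$

Now we imitate. The set $\Pi=\{q\in\bigcup_{n\le N^*}Q_n:r(q)\ne0\}$ is finite, because $b\in\mathcal E$, and $\ell_q\ge m+\Theta>m$ for $q\in\Pi$. By (6) and (F3) there are $c_{s,i}\in B_0$ with
$$c_{s,i}\subseteq[t_s],\qquad \mu_q(c_{s,i})=-\theta([s])\,r(q)\ (q\in\Pi),\qquad \mu_q(c_{s,i})=0\ (q\notin\Pi). \tag{7}$$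
They are pairwise disjoint members of $B\cap\mathcal E$, contained in $U_i$, and not in $x$.

We verify the requirements. If $w$ is a union of cylinders of length $\le i$, then summing (7) over $s\in2^i$ with $[s]\subseteq w$ gives $\mu_q\big(\bigcup_{[s]\subseteq w}c_{s,i}\big)=-\theta(w)r(q)$ for $q\in\Pi$ and $0$ otherwise; so ($\alpha$) holds. ($\beta$) holds because $\Pi\subseteq\bigcup_{n\le N^*}Q_n$. For ($\gamma$): as $i\ge i_0$ and $\theta(w_\varepsilon)=1$, $\mu_q(f_i^\varepsilon)=-r(q)$ for $q\in\Pi$ and $0$ otherwise. Let $h=b\cup f_i^\varepsilon$. This is a disjoint union, so $h\in B\cap\mathcal E$; also $h\subseteq U_i\subseteq U^*$ and $h\notin x$. For $q\in\bigcup_{n\le N^*}Q_n$ we have $\mu_q(h)=r(q)-r(q)=0$ if $q\in\Pi$, and $\mu_q(h)=0+0$ if not. So $h$ is one of the sets in the definition of $S(U^*,N^*)$, and $|\nu_{j_i}(h)|\le K$. Therefore $|\nu_{j_i}(f_i^\varepsilon)|\ge|\nu_{j_i}(b)|-K\ge R_i$.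

*Choice of $U_{i+1}$ (all $i$, both cases).* Let $Z=U_i\setminus\bigcup_sc_{s,i}\in x$. By (A1), $Z$ contains two disjoint nonempty elements of $B_0$; one of them, $z$, is not in $x$. By (1) and (3) choose $U_{i+1}\in x\cap\mathcal E$ with
$$U_{i+1}\subseteq(Z\setminus z)\cap a_i,\qquad |\nu_{j_i}|(\hat U_{i+1}\setminus\{x\})<1. \tag{8}$$
As $U_{i+1}\subseteq a_i$, the sequence $(U_l)$ is a base of the filter $x$. With $V_i=U_i\setminus U_{i+1}$ we have $c_{s,i}\subseteq V_i$ and $V_i\setminus\bigcup_sc_{s,i}\supseteq z\ne\emptyset$.

**Step 5: define $B'$ and check (a), (b), (c).** For clopen $w\subseteq2^\omega$ let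
$$b_w=\bigcup\{c_{s,i}:\ i\in\omega,\ s\in2^i,\ s^\frown0^\infty\in w\}.$$
All $c_{s,i}$ are pairwise disjoint, so $w\mapsto b_w$ preserves $\cap,\cup,\setminus$. If $w$ is a union of cylinders of length $\le i$, then for $s\in2^i$ we have $s^\frown0^\infty\in w$ iff $[s]\subseteq w$, so
$$b_w\cap V_i=\bigcup\{c_{s,i}:s\in2^i,\ [s]\subseteq w\}. \tag{9}$$
For every $w$ and $i$, $b_w\cap V_i$ is a finite disjoint union of sets $c_{s,i}$, so it is in $B\cap\mathcal E$. As $b_w\subseteq\bigcup_iV_i$, we have $b_w\subseteq U_0$, $b_w\cap\bigcap_lU_l=\emptyset$ and $b_w\setminus U_l=\bigcup_{i<l}(b_w\cap V_i)\in B$. Let $B'$ be the algebra generated by $B\cup\{b_w:w\in\mathrm{Clop}(2^\omega)\}$. It is countable. Let $d_\varepsilon=b_{w_\varepsilon}$; these are disjoint. By (9) for $i\ge i_0$, and because all $c_{s,i}$ are empty for $i<i_0$, $d_\varepsilon\cap V_i=f_i^\varepsilon$. This gives (a).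

*Normal form.* For every $e\in B'$ there are $l$ and a clopen $w$ with
$$e\setminus U_l\in B\quad\text{and}\quad e\cap U_l\in\{U_l\cap b_w,\ U_l\setminus b_w\}, \tag{10}$$
and then the same holds, with the same $w$ and the same alternative, for every larger $l$.

The last clause: for $l'>l$, the set $e\setminus U_{l'}$ is the union of $e\setminus U_l$ and of $(U_l\setminus U_{l'})\cap b_w$ or $(U_l\setminus U_{l'})\setminus b_w$, and $(U_l\setminus U_{l'})\cap b_w=\bigcup_{l\le i<l'}(b_w\cap V_i)\in B$. Now consider the family of all $e\subseteq D$ that have a normal form. It contains each $a\in B$: if $a\in x$, then $U_l\subseteq a$ for some $l$ and $a\cap U_l=U_l\setminus b_\emptyset$; if $a\notin x$, then $U_l\cap a=\emptyset=U_l\cap b_\emptyset$ for some $l$. It contains each $b_w$, since $b_w\setminus U_l\in B$. It is closed under complements, which exchange the two alternatives. It is closed under intersections: pass to a common $l$ and use $b_w\cap b_{w'}=b_{w\cap w'}$, $b_w\setminus b_{w'}=b_{w\setminus w'}$ and $U_l\setminus(b_w\cup b_{w'})=U_l\setminus b_{w\cup w'}$.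 So it contains $B'$. This proves the normal form, and with it (c).

*Proof of (b).* For fixed $\varepsilon$ the sets $f_i^\varepsilon$ are disjoint, so $\sum_i|\nu_j(f_i^\varepsilon)|\le\|\nu_j\|$ and the series converges. For $l>i$ we have $f_l^\varepsilon\subseteq U_{i+1}$ and $f_l^\varepsilon\notin x$, so by (8)
$$\sum_{l>i}|\nu_{j_i}(f_l^\varepsilon)|\le|\nu_{j_i}|(\hat U_{i+1}\setminus\{x\})<1.$$
For each $\varepsilon$ there are infinitely many $i$ with $|\nu_{j_i}(f_i^\varepsilon)|\ge R_i$, by ($\gamma$). For these, by the definition of $R_i$,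
$$\Big|\sum_l\nu_{j_i}(f_l^\varepsilon)\Big|\ge R_i-\sum_{l<i}|\nu_{j_i}(f_l^\varepsilon)|-1\ge i.$$

**Step 6: $B'$ is admissible.**

*(A1).* Let $\emptyset\ne e\in B'$ have normal form (10). If $e\setminus U_{l'}\ne\emptyset$ for some $l'\ge l$, this is a nonempty element of $B$, and (A1) for $B$ applies. Otherwise $e\subseteq\bigcap_{l'}U_{l'}$, in particular $e=e\cap U_l$. If $e=U_l\cap b_w$, then $e\subseteq b_w\cap\bigcap_{l'}U_{l'}=\emptyset$, a contradiction. If $e=U_l\setminus b_w$, then $e\supseteq V_l\setminus\bigcup_sc_{s,l}\ne\emptyset$, and this set is disjoint from $U_{l+1}$, a contradiction.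

*(A2).* In (10), $e\setminus U_l\in B$ satisfies (A2), and $U_l\in\mathcal E$. By additivity of $\mu_q$ it suffices to treat $U_l\cap b_w$ and blocks with $n>N^*$. For $q\in Q_n$, as $F_q$ is finite, $\mu_q(U_l\cap b_w)=\sum_{i\ge l}\mu_q(b_w\cap V_i)$ with finitely many nonzero terms. By ($\beta$) the terms with $i\ge n$ vanish. So
$$\mu_q(U_l\cap b_w)=\sum_{l\le i<n}\mu_q(b_w\cap V_i).$$
The number of terms does not depend on $q\in Q_n$, and $b_w\cap V_i\in\mathcal E$. Hence the sum is $0$ for almost all $q\in Q_n$.

*Null values of $\theta$ give good sets:*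
$$\text{if } \theta(w)=0, \text{ then } U_l\cap b_w\in\mathcal E \text{ for all } l. \tag{11}$$
Let $n\in\omega$ and let $w$ be a union of cylinders of length $i_w$. By (9) and ($\alpha$), $\mu_q(b_w\cap V_i)=0$ for all $i\ge\max(i_w,n)$ and $q\in Q_n$. The remaining finitely many sets $b_w\cap V_i$ are in $\mathcal E$. So $\mu_q(U_l\cap b_w)=0$ for almost all $q\in Q_n$.

*(A3).* Let $a\in B'$, let $\rho\ge0$ be a measure on $B'$ and $\eta>0$. Let $(l,w)$ be a normal form of $a$; we may enlarge $l$ at will. For clopen $u$ put $\rho_\infty(u)=\lim_l\rho(U_l\cap b_u)$. The limit of this decreasing sequence exists, and $\rho_\infty$ is finite, nonnegative and finitely additive on $\mathrm{Clop}(2^\omega)$. So among infinitely many disjoint clopen sets one has small $\rho_\infty$, and ($\theta$) gives: for every nonempty clopen $u$ and $r\in\mathbb Z$ there is a clopen $u'\subseteq u$ with $\theta(u')=r$ and $\rho_\infty(u')<\eta/2$.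

Suppose first $a\cap U_l=U_l\cap b_w$. Let $u'\subseteq w$ with $\theta(u')=\theta(w)$ and $\rho_\infty(u')<\eta/2$ (with $u'=\emptyset$ if $w=\emptyset$). Enlarge $l$ so that $\rho(U_l\cap b_{u'})<\eta/2$, and put $e_2=U_l\cap b_{w\setminus u'}$. As $\theta(w\setminus u')=0$, $e_2\in\mathcal E$ by (11). And $(a\cap U_l)\setminus e_2=U_l\cap b_{u'}$.

Suppose now $a\cap U_l=U_l\setminus b_w$. Let $u'\subseteq2^\omega\setminus w$ with $\theta(u')=-\theta(w)$ and $\rho_\infty(u')<\eta/2$ (with $u'=\emptyset$ if $w=2^\omega$, which is correct because $\theta(2^\omega)=0$). Enlarge $l$ so that $\rho(U_l\cap b_{u'})<\eta/2$, and put $e_2=U_l\setminus b_{w\cup u'}=U_l\setminus(U_l\cap b_{w\cup u'})$. As $\theta(w\cup u')=0$, $U_l\cap b_{w\cup u'}\in\mathcal E$ by (11); as also $U_l\in\mathcal E$, we get $e_2\in\mathcal E$. Again $(a\cap U_l)\setminus e_2=U_l\cap b_{u'}$.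

Finally $a\setminus U_l\in B$, so by (A3) for $B$ (with $\rho$ restricted to $B$) there is $e_1\in B\cap\mathcal E$, $e_1\subseteq a\setminus U_l$, with $\rho((a\setminus U_l)\setminus e_1)<\eta/2$. Then $e=e_1\cup e_2$ is a disjoint union, so $e\in B'\cap\mathcal E$; moreover $e\subseteq a$ and $\rho(a\setminus e)<\eta$. This completes the proof of Lemma 3. $\square$

## 9. The chain of length $\omega_1$ and the proof of Theorem 1

**Step 1: construct the chain.** Let $\langle S_\alpha\rangle$ be a $\Diamond$-sequence and $h:\omega_1\times\omega\times\mathbb Q\to\omega_1$ a bijection. We construct an increasing continuous chain $\langle B_\alpha:\alpha<\omega_1\rangle$ of admissible algebras, starting from the $B_0$ of Section 4, and $\langle a_\xi:\xi<\omega_1\rangle$ with $B_\alpha=\{a_\xi:\xi<\omega(1+\alpha)\}$, repetitions allowed. At limits take unions. At a successor step use the indices in $[\omega(1+\alpha),\omega(1+\alpha)+\omega)$ to enumerate the countable set $B_{\alpha+1}$.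

The step from $\alpha$ to $\alpha+1$: suppose that $\omega(1+\alpha)=\alpha$, that $h[\alpha\times\omega\times\mathbb Q]=\alpha$, and that there is a pointwise bounded sequence $(\nu_j)$ of measures on $B_\alpha$ with $\sup_j\|\nu_j\|=\infty$ and
$$S_\alpha=h[\{(\xi,j,r):\ \xi<\alpha,\ r<\nu_j(a_\xi)\}].$$
Such a sequence is unique: $h$ is injective, so $S_\alpha$ determines which rationals are below $\nu_j(a_\xi)$, for all $j$ and $\xi<\alpha$, and $B_\alpha=\{a_\xi:\xi<\alpha\}$. In this case let $B_{\alpha+1}=B'$ be given by Lemma 3 for $B=B_\alpha$ and $(\nu_j)$. Otherwise let $B_{\alpha+1}=B_\alpha$. Put $\mathcal A=\bigcup_{\alpha<\omega_1}B_\alpha$.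

**Step 2: $\mathcal A$ fails the strong Nikodym property.** Let
$$A_n=\{a\in\mathcal A:\ \forall m\ge n,\ \mu_q(a)=0\text{ for all but finitely many }q\in Q_m\}.$$
These sets increase with $n$, and by (A2) in each $B_\alpha$ their union is $\mathcal A$. Let $\langle\mu_k^n:k\in\omega\rangle$ enumerate $\langle\mu_q:q\in Q_n\rangle$ increasingly in $q$, as measures on $\mathcal A$. For $a\in A_n$, $\mu_k^n(a)=0$ for all but finitely many $k$, hence $\sup_k|\mu_k^n(a)|<\infty$. But $\|\mu_q\|=2^{\ell_q+1}\to\infty$, as computed in Section 4. So no $n_0$ is as required in the strong Nikodym property.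

**Step 3: prepare a hypothetical counterexample to the Nikodym property.** Suppose $(\nu_j)$ is pointwise bounded on $\mathcal A$ and $\sup_j\|\nu_j\|=\infty$. We want a step of the chain that is fine enough to see this and at which almost all mass is spread out. Let
$$\nu^*=\sum_j2^{-j}\frac{|\nu_j|}{1+\|\nu_j\|},$$
a finite positive Radon measure on $\mathrm{St}(\mathcal A)$. Write $\nu^*=\sum_mt_m\delta_{z_m}+\sigma$ with countably many distinct points $z_m$ and $\sigma$ vanishing on points. There is $\alpha_1<\omega_1$ such that

* $\sup_j\|\nu_j|B_{\alpha_1}\|=\infty$, because each $\|\nu_j\|$ is approximated by countably many elements of $\mathcal A$;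
* distinct $z_m$'s are separated by elements of $B_{\alpha_1}$, because there are countably many pairs;
* for every $k\ge1$ there is a finite partition of unity in $B_{\alpha_1}$ into elements of $\sigma$-measure $<1/k$, because each point of $\mathrm{St}(\mathcal A)$ has a clopen neighbourhood of $\sigma$-measure $<1/k$, finitely many of these cover, and they can be made disjoint.

For $\alpha\ge\alpha_1$ let $\pi_\alpha:\mathrm{St}(\mathcal A)\to\mathrm{St}(B_\alpha)$ be the restriction map. Each fibre $\pi_\alpha^{-1}(y)$ lies in one member of each of these partitions. Hence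
$$\sigma(\pi_\alpha^{-1}(y))=0\ \text{ and }\ \pi_\alpha^{-1}(y)\text{ contains at most one } z_m,\quad\text{for all } y\in\mathrm{St}(B_\alpha). \tag{12}$$

**Step 4: let $\Diamond$ catch the sequence.** Let $X=h[\{(\xi,j,r):\ \xi<\omega_1,\ r<\nu_j(a_\xi)\}]$. The set of $\alpha$ with $\omega(1+\alpha)=\alpha$ and $h[\alpha\times\omega\times\mathbb Q]=\alpha$ is a club. The first condition describes the fixed points of a continuous strictly increasing function. The second is preserved by unions of chains, and it is attained above any ordinal $\beta_0$ as $\sup_k\beta_k$, where $\beta_{k+1}>\beta_k$ is chosen with $h[\beta_k\times\omega\times\mathbb Q]\subseteq\beta_{k+1}$ and $\beta_k\subseteq h[\beta_{k+1}\times\omega\times\mathbb Q]$. Two clubs intersect in a club. So there is such an $\alpha\ge\alpha_1$ with $X\cap\alpha=S_\alpha$. As $h$ is a bijection mapping $\alpha\times\omega\times\mathbb Q$ onto $\alpha$,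
$$S_\alpha=X\cap\alpha=h[\{(\xi,j,r):\ \xi<\alpha,\ r<\nu_j(a_\xi)\}].$$
The sequence $(\nu_j|B_\alpha)_j$ is pointwise bounded and, as $\alpha\ge\alpha_1$, norm-unbounded. So $B_{\alpha+1}$ was obtained from Lemma 3 for $(\nu_j|B_\alpha)_j$. Take $x,U_l,d_\varepsilon,f_i^\varepsilon$ from there.

**Step 5: one of $d_0,d_1$ gives a contradiction.** Let $L=\pi_\alpha^{-1}(x)$. As $(U_l)$ is a base of the filter $x$, $L=\bigcap_l\hat U_l\subseteq\mathrm{St}(\mathcal A)$. By (12), $\nu^*$ restricted to $L$ is concentrated on at most one point. Since $\hat d_0\cap\hat d_1=\emptyset$, that point misses one of the two: for some $\varepsilon$ we have $\nu^*(L\cap\hat d_\varepsilon)=0$, that is, $|\nu_j|(L\cap\hat d_\varepsilon)=0$ for all $j$. (A single new set could contain this atom; this is why Lemma 3 provides two.)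

Since $d_\varepsilon\subseteq U_0$, we have $d_\varepsilon\setminus U_l=\bigcup_{i<l}f_i^\varepsilon$, and so
$$\hat d_\varepsilon\setminus L=\bigcup_l\widehat{d_\varepsilon\setminus U_l}=\bigsqcup_i\hat f_i^\varepsilon.$$
By countable additivity of the Radon measure $\nu_j$, $\nu_j(d_\varepsilon)=\sum_i\nu_j(f_i^\varepsilon)$ for every $j$. By Lemma 3(b), $\sup_j|\nu_j(d_\varepsilon)|=\infty$, contradicting pointwise boundedness at $d_\varepsilon\in\mathcal A$. So $\mathcal A$ has the Nikodym property, and Theorem 1 is proved. $\blacksquare$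

## 10. A norming intersection, and the Grothendieck property

By Proposition 2, in a Nikodym algebra some $A_{n_0}$ controls norms through uniform bounds. In our example already the intersection of the cover does so, with the best possible constant. Recall that $\mathcal A$ has the *Grothendieck property* if every weak$^*$ convergent sequence in $C(\mathrm{St}(\mathcal A))^*$ is weakly convergent.

**Theorem 4 ($\Diamond$).** The algebra $\mathcal A$ and the cover $(A_n)$ of Theorem 1 satisfy moreover:

1. $\mathcal A$ is atomless, has a countable dense subalgebra, and $|\mathcal A|=\omega_1$.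
2. Even $E=\bigcap_nA_n=\mathcal A\cap\mathcal E$ is norming with the optimal constant: $\sup_{e\in E}|\mu(e)|=\sup_{a\in\mathcal A}|\mu(a)|\ge\frac12\|\mu\|$ for every measure $\mu$ on $\mathcal A$. Yet for every $n$ there is a norm-unbounded sequence of measures which is eventually zero at each element of $A_n$.
3. $\mathcal A$ does not have the Grothendieck property.

**Proof of 1.** By (A1), $B_0$ is dense in $\mathcal A$. As $B_0$ is atomless, every nonempty $a\in\mathcal A$ contains an element of $B_0$ that splits, so $\mathcal A$ is atomless. By construction $|\mathcal A|\le\omega_1$. A countably infinite algebra does not have the Nikodym property, by Section 2, so $|\mathcal A|=\omega_1$.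

**Proof of 2.** The sets $A_n$ increase, so $\bigcap_nA_n=A_0=\mathcal A\cap\mathcal E$. Let $a\in\mathcal A$ and $\eta>0$, say $a\in B_\alpha$. Apply (A3) in $B_\alpha$ to the restriction of $|\mu|$ to $B_\alpha$: there is $e\in B_\alpha\cap\mathcal E\subseteq E$, $e\subseteq a$, with $|\mu|(a\setminus e)<\eta$, so $|\mu(e)|>|\mu(a)|-\eta$. This proves the equality. The inequality follows from $|\mu(a)|+|\mu(b)|\le2\sup_{c\in\mathcal A}|\mu(c)|$. The constant $\frac12$ cannot be improved: for distinct $x,y\in\mathrm{St}(\mathcal A)$ the measure $\delta_x-\delta_y$ has norm $2$ and values in $\{-1,0,1\}$. The last statement is Theorem 1.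

**Proof of 3.** Let $\tau_q=\mu_q/|F_q|$, so that $\|\tau_q\|=1$. We claim that $\tau_q(a)\to0$ for all $a\in\mathcal A$. This holds on $B_0$ by (F1), and it passes through unions of chains. Assume it holds on $B_\alpha$, and let $a\in B_{\alpha+1}\ne B_\alpha$. Take $x$ and $(U_l)$ from the application of Lemma 3 that produced $B_{\alpha+1}$, and let $y\in2^\omega$ be the point with $[y|l]\in x$ for all $l$. Given $m$, by Lemma 3(c) choose $l$ with $U_l\subseteq[y|m]$ and $a\setminus U_l\in B_\alpha$. For $\ell_q\ge m$, by (F2),
$$|\tau_q(a\cap U_l)|\le\frac{|F_q\cap[y|m]|}{|F_q|}=\frac{2\cdot2^{\ell_q-m}}{2^{\ell_q+1}}=2^{-m},$$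
while $\tau_q(a\setminus U_l)\to0$. So $\limsup_q|\tau_q(a)|\le2^{-m}$. As $m$ was arbitrary, $\tau_q(a)\to0$.

The characteristic functions of the sets $\hat a$ span a dense subspace of $C(\mathrm{St}(\mathcal A))$, so the norm-bounded sequence $(\tau_q)$ is weak$^*$ null. Identify $p\in D$ with the ultrafilter $\{a\in\mathcal A:p\in a\}$; distinct points give distinct ultrafilters, because $B_0$ separates points of $D$. As a Radon measure, $\mu_q=\sum_{p\in F_q^+}\delta_p-\sum_{p\in F_q^-}\delta_p$. The functional
$$\mu\mapsto\mu\Big(\bigcup_qF_q^+\Big)-\mu\Big(\bigcup_qF_q^-\Big)$$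
is bounded on measures (the two sets are countable, hence Borel), and as the sets $F_q^\pm$ are pairwise disjoint, it takes the value $1$ at every $\tau_q$. So $(\tau_q)$ is not weakly null. A weak limit would coincide with the weak$^*$ limit $0$, so $(\tau_q)$ does not converge weakly at all, and $\mathcal A$ does not have the Grothendieck property. $\square$
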